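\title{The class of separable Montel spaces is strongly bounded}

\begin{abstract}
Code the separable Fr\'echet spaces as closed subspaces of $C(\mathbb R)$. We prove that for every analytic family of Montel spaces there is one separable Montel Fr\'echet space that contains isomorphic copies of all members of the family. Each Montel space is encoded by a sequence of finite combinatorial structures that witnesses the Montel property; an analytic family of such codes is arranged along a tree, and the required space is a space of functions on a countable set built over this tree, whose bounded sets are totally bounded by K\"onig's lemma. We also show that a family of separable Montel spaces has a common separable Montel superspace if and only if it is contained in a Borel family of Montel spaces, if and only if a natural ordinal rank is bounded below $\omega_1$ on it.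
\end{abstract}

\section{Introduction}\label{sec:intro}

All vector spaces are real. A Fr\'echet space is \emph{Montel} if it has the Heine--Borel property: every closed bounded subset is compact. Let $C(\mathbb R)$ be the Fr\'echet space of continuous real functions on $\mathbb R$ with the topology of uniform convergence on compact sets. Every separable Fr\'echet space is isomorphic to a closed linear subspace of $C(\mathbb R)$. So the set $\mathrm{SF}$ of closed linear subspaces of $C(\mathbb R)$, with the Effros Borel structure (recalled in Section~\ref{sec:background}), is a standard Borel space that codes the separable Fr\'echet spaces, and it makes sense to ask whether a family of such spaces is Borel, analytic or coanalytic. Put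
\[
\mathrm{Mon}=\{E\in\mathrm{SF}: E\text{ is Montel}\}.
\]

An isomorphically invariant property $\mathcal P$ of Fr\'echet spaces is \emph{strongly bounded} if for every Borel set $\mathbb B\subseteq\{E\in\mathrm{SF}:E\text{ has }\mathcal P\}$ there is $X\in\mathrm{SF}$ with $\mathcal P$ that contains isomorphic copies of all elements of $\mathbb B$. A class with a universal element, that is, a member containing copies of all members, is strongly bounded for trivial reasons. The Montel spaces have none: it is known that $\mathrm{Mon}$ is a complete coanalytic subset of $\mathrm{SF}$ and that no separable Montel space contains isomorphic copies of all separable Montel spaces. The following question is posed in \cite{BCF}.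

\medskip
\noindent\emph{Is $\mathrm{Mon}$ strongly bounded? That is, does every Borel set $\mathbb B\subseteq\mathrm{Mon}$ admit a separable Montel space that contains isomorphic copies of all elements of $\mathbb B$?}
\medskip

For a countable family $\{E_n:n\in\omega\}$ the answer is yes, and the product $\prod_nE_n$ does it: a closed bounded subset of the product lies in a product of closed bounded sets, which is compact by Tychonoff's theorem. For uncountable families the product of nonzero spaces is not metrizable. The usual substitutes, sums normed by a supremum over the summands, destroy the Montel property: the $c_0$-sum of infinitely many copies of $\mathbb R$ is $c_0$, whose closed unit ball is not compact.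

There is also a reason to expect a positive answer. For a fixed separable Montel space $X$, the set of all $E\in\mathrm{SF}$ that embed into $X$ is an analytic subset of $\mathrm{Mon}$ (Lemma~\ref{lem:emb}). Since $\mathrm{Mon}$ itself is not analytic, this explains why there is no universal space. The obstruction says nothing about families that are analytic to begin with, and the question is whether it is the only one. It is.

\begin{theorem}\label{thm:A}
For every analytic (in particular, every Borel) set $\mathbb B\subseteq\mathrm{Mon}$ there is a separable Montel Fr\'echet space $X$ containing isomorphic copies of all $E\in\mathbb B$. Hence $\mathrm{Mon}$ is strongly bounded.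
\end{theorem}

In Section~\ref{sec:rank} we attach to every $E\in\mathrm{SF}$ a tree that is well-founded exactly when $E$ is Montel; for $E\in\mathrm{Mon}$ the countable ordinal $\mathrm{rk}(E)$ is the rank of this tree (Definition~\ref{def:rank}). It describes exactly which families have a common Montel superspace.

\begin{theorem}\label{thm:B}
For $\mathbb B\subseteq\mathrm{Mon}$ the following are equivalent.
\begin{itemize}
\item[(i)] Some separable Montel Fr\'echet space contains isomorphic copies of all $E\in\mathbb B$.
\item[(ii)] $\mathbb B\subseteq\mathbb A$ for some analytic set $\mathbb A\subseteq\mathrm{Mon}$.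
\item[(iii)] $\mathbb B\subseteq\mathbb A$ for some Borel set $\mathbb A\subseteq\mathrm{Mon}$.
\item[(iv)] $\sup_{E\in\mathbb B}\mathrm{rk}(E)<\omega_1$.
\end{itemize}
\end{theorem}

A Fr\'echet space with increasing defining seminorms $q_1\le q_2\le\cdots$ is a \emph{Schwartz} space if for every $m$ there is $k>m$ such that $\{q_k\le1\}$ is totally bounded for $q_m$.

\begin{corollary}\label{cor:schwartz}
There is one separable Montel Fr\'echet space containing isomorphic copies of all Fr\'echet--Schwartz spaces.
\end{corollary}

After the background in Section~\ref{sec:background}, Section~\ref{sec:model} carries out the construction for an explicit uncountable family of sequence spaces. Sections~\ref{sec:good}--\ref{sec:embedding} prove Theorem~\ref{thm:A}, and Section~\ref{sec:rank} derives the other two results from it.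

\section{Background}\label{sec:background}

We write $\omega=\{0,1,2,\dots\}$. For a finite sequence $s$, $|s|$ is its length, $s(0),\dots,s(|s|-1)$ are its entries and $s{}^\frown j$ is the sequence obtained by appending $j$. For a finite or infinite sequence $s$, $s|l$ is the initial segment of length $l$.

\subsection*{Fr\'echet and Montel spaces}
A \emph{Fr\'echet space} is a vector space $X$ whose topology is defined by a sequence of seminorms $(q_k)_{k\ge1}$ that separates points, and which is complete for the metric $\varrho(x,y)=\sum_k2^{-k}\min(1,q_k(x-y))$. Passing to finite maxima, one may take the seminorms increasing. A set $H\subseteq X$ is \emph{bounded} if every $q_k$ is bounded on $H$. It is \emph{totally bounded for a seminorm $q$} if for every $\varepsilon>0$ it is a finite union of sets of $q$-diameter at most $\varepsilon$. An infinite set whose distinct points satisfy $q(x-y)\ge\delta>0$ is not totally bounded for $q$, since a set of $q$-diameter less than $\delta$ contains at most one of its points. A subspace of a Fr\'echet space that is isomorphic to a Fr\'echet space is complete, hence closed, and closed subspaces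 of Montel spaces are Montel.

\begin{lemma}\label{lem:criterion}
A Fr\'echet space $X$ with defining seminorms $(q_k)_{k\ge1}$ is Montel if and only if every bounded subset of $X$ is totally bounded for every $q_k$.
\end{lemma}

\begin{proof}
If $X$ is Montel and $H$ is bounded, then the closure of $H$ is bounded, hence compact, hence covered by finitely many open $q_k$-balls of any given radius. Conversely, let $H$ be closed and totally bounded for every $q_k$. For $k\le N$ take a finite partition of $H$ into sets of $q_k$-diameter at most $\varepsilon$. The pieces of the common refinement of these $N$ partitions have $\varrho$-diameter at most $\varepsilon+2^{-N}$. So $H$ is a closed totally bounded subset of a complete metric space, hence compact.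
\end{proof}

Total boundedness will always come from the following observation.

\begin{lemma}\label{lem:finite}
Let $H$ be a subset of a vector space, $q$ a seminorm and $K>0$. Suppose that for every $\varepsilon>0$ there are finitely many linear functionals $\varphi_1,\dots,\varphi_N$, bounded on $H$, such that $q(x-y)\le K\varepsilon$ whenever $x,y\in H$ and $|\varphi_t(x)-\varphi_t(y)|\le\varepsilon$ for all $t$. Then $H$ is totally bounded for $q$.
\end{lemma}

\begin{proof}
Cover the bounded set $\{(\varphi_t(x))_t:x\in H\}\subseteq\mathbb R^N$ by finitely many cubes of side $\varepsilon$. Their preimages cover $H$ and have $q$-diameter at most $K\varepsilon$.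
\end{proof}

The next lemma spares us from checking separability by hand.

\begin{lemma}\label{lem:separable}
Every Montel Fr\'echet space $X$ is separable.
\end{lemma}

\begin{proof}
Let $q_1\le q_2\le\cdots$ define the topology. For $m,N\ge1$ let $H_{m,N}$ be a maximal subset of $X$ whose distinct points satisfy $q_m(x-y)\ge1/N$. By maximality every $x\in X$ has some $h\in H_{m,N}$ with $q_m(x-h)<1/N$, so $\bigcup_{m,N}H_{m,N}$ is dense. If $X$ is not separable, some $H_0=H_{m,N}$ is uncountable. An uncountable set is the union of its countably many subsets on which $q_k\le c$, $c\in\omega$, so one of them is uncountable. Hence there are uncountable sets $H_0\supseteq H_1\supseteq H_2\supseteq\cdots$ and constants $c_k$ with $q_k\le c_k$ on $H_k$. Choose distinct points $x_k\in H_k$, $k\geq1$. Then $q_k(x_j)\le c_k$ for $j\ge k$, so $\{x_k\}$ is bounded, but it is not totally bounded for $q_m$. This contradicts Lemma~\ref{lem:criterion}.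
\end{proof}

\subsection*{Borel and analytic sets}
A \emph{standard Borel space} is a set with a $\sigma$-algebra that is the Borel $\sigma$-algebra of some Polish (separable completely metrizable) topology. For a Polish space $Z$, the \emph{Effros Borel structure} on the set of closed subsets of $Z$ is the $\sigma$-algebra generated by the sets $\{F:F\cap O\neq\emptyset\}$, $O\subseteq Z$ open; $\mathrm{SF}$ carries the structure induced from the closed subsets of $C(\mathbb R)$. A subset of a standard Borel space $Y$ is \emph{analytic} if it is the projection of a Borel subset of $Y\times W$ for some Polish space $W$, and \emph{coanalytic} if its complement is analytic. We use these textbook facts: Borel sets are analytic; countable intersections of analytic sets, and images and preimages of analytic sets under Borel maps, are analytic; every analytic subset of $\omega^\omega$ is the first projection of a closed subset of $\omega^\omega\times\omega^\omega$. A coanalytic set is \emph{complete} if every coanalytic subset of a Polish space is its preimage under some Borel map. As there are coanalytic sets that are not analytic, a complete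 coanalytic set is not analytic.

\subsection*{Trees}
A \emph{tree} on $\omega$ is a set $T$ of finite sequences in $\omega$ closed under initial segments. A \emph{branch} is a $\gamma\in\omega^\omega$ with $\gamma|n\in T$ for all $n$, and $T$ is \emph{well-founded} if it has no branch. If $\Gamma\subseteq\omega^\omega$ is closed, then the branches of $\{\gamma|n:\gamma\in\Gamma,\ n\in\omega\}$ are exactly the elements of $\Gamma$, because every branch is a limit of elements of $\Gamma$. K\"onig's lemma says that an infinite tree in which every node has finitely many immediate successors has a branch.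

\subsection*{Seminorms, functionals and dense sequences}
On $C(\mathbb R)$ put $p_m(y)=\max_{|t|\le m}|y(t)|$ for $m\ge1$. These seminorms increase with $m$ and define the topology. For $E\in\mathrm{SF}$ let
\[
K_m(E)=\{f:E\to\mathbb R\text{ linear}: |f(y)|\le p_m(y)\text{ for all }y\in E\}.
\]
By the Kuratowski--Ryll-Nardzewski theorem \cite[12.13]{Kechris} there are Borel maps $d_r:\mathrm{SF}\to C(\mathbb R)$, $r\in\omega$, such that $\{d_r(E):r\in\omega\}$ is a dense subset of $E$ for every $E\in\mathrm{SF}$. We fix them and write $d_r$ for $d_r(E)$ when $E$ is understood. For every finite sequence $\lambda=(\lambda_r)$ of rationals the function $E\mapsto p_m(\sum_r\lambda_rd_r(E))$ is Borel, as the composition of a Borel map with a continuous one. Every Borel condition on $E$ below is obtained from these functions by inequalities and countable quantifiers.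

\section{A model case: sequence spaces along a tree}\label{sec:model}

For $\gamma\in\omega^\omega$ let $I_\gamma=\{(n,j):n\ge1,\ 0\le j\le\gamma(n-1)\}$, an index set made of finite blocks whose sizes are prescribed by $\gamma$, and let $E_\gamma$ be the Fr\'echet space of all $x:I_\gamma\to\mathbb R$ with
\[
\|x\|_m=\sup_{(n,j)\in I_\gamma}n^m|x(n,j)|<\infty\qquad(m\ge1).
\]
This space is Montel: if $\|x\|_{m+1}\le C$, then $n^m|x(n,j)|\le C/n\le\varepsilon$ for $n\ge C/\varepsilon$, so on a bounded set only finitely many coordinates matter for $\|\cdot\|_m$ up to an error $\varepsilon$, and Lemma~\ref{lem:finite} applies. How many coordinates matter depends on $\gamma$ and is not bounded over the family. We construct one Montel space containing all $E_\gamma$.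

The $n$th block of $I_\gamma$ is determined by $\gamma|n$, so we attach it to the node $\gamma|n$ of the tree $\omega^{<\omega}$. Let $I$ be the countable set of pairs $(s,j)$ with $|s|\ge1$ and $j\le s(|s|-1)$. For $x\in E_\gamma$ define $U_x:I\to\mathbb R$ by $U_x(s,j)=x(|s|,j)$ if $s$ is an initial segment of $\gamma$, and $U_x(s,j)=0$ otherwise. The seminorms $q_m(U)=\sup|s|^m|U(s,j)|$ satisfy $q_m(U_x)=\|x\|_m$. They do not define a Montel space, because on the functions supported by the infinitely many pairs with $|s|=1$ all $q_m$ equal the supremum norm. The tree branches infinitely, and we must penalize large entries of $s$ without harming any single branch. One seminorm per level does this. For $m,\nu\ge1$ and $n\in\omega$ put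
\[
b_{m,n,\nu}(U)=\sup_{(s,j)\in I,\ |s|>n}s(n)^\nu\,|s|^m\,|U(s,j)|,
\]
and let $X_0$ be the space of all $U$ for which all $q_m$ and $b_{m,n,\nu}$ are finite. It is complete, since a Cauchy sequence converges pointwise and weighted suprema are lower semicontinuous under pointwise convergence. On the support of $U_x$ the factor $s(n)$ is the constant $\gamma(n)$, so $b_{m,n,\nu}(U_x)\le\gamma(n)^\nu\|x\|_m$, and $x\mapsto U_x$ is an isomorphic embedding of $E_\gamma$ into $X_0$.

Now let $H\subseteq X_0$ be bounded, say $q_m\le C_m$ and $b_{m,n,\nu}\le C_{m,n,\nu}$ on $H$. Fix $m$ and $\varepsilon>0$, and choose positive integers $N\ge C_{m+1}/\varepsilon$ and $J_n\ge C_{m,n,1}/\varepsilon$. For $U\in H$ we have $|s|^m|U(s,j)|\le\varepsilon$ in two cases: if $|s|>N$, since then it is at most $C_{m+1}/|s|$, and if $s(n)>J_n$ for some $n<|s|$, since then it is at most $C_{m,n,1}/s(n)$. The first bound cuts the tree in depth and the second in width. Only a finite set $Q$ of pairs $(s,j)$ is left, and if $U,V\in H$ satisfy $|s|^m|U-V|\le\varepsilon$ on $Q$, then $q_m(U-V)\le2\varepsilon$. So $H$ is totally bounded for $q_m$. The exponent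 $\nu$ takes care of the new seminorms: distinguishing $s(n)\le J$ from $s(n)>J$ gives $b_{m,n,\nu}(U-V)\le\max(J^\nu q_m(U-V),\,2C_{m,n,\nu+1}/J)$ for every $J\ge1$. Hence $X_0$ is Montel.

A single weight would not do. Let $w:I\to[1,\infty)$ have finite sublevel sets $\{w\le R\}$, and consider the seminorms $\sup w^m|U|$. Choose $\gamma$ recursively with $w(\gamma|n,0)\ge2^n$ for $n\geq1$, and let $x(n,0)=2^{-n}$ and $x(n,j)=0$ for $j>0$. Then $x\in E_\gamma$, but $w^2|U_x|$ is unbounded. What makes $X_0$ work is the order of quantifiers in the Montel property: the bounds $N$ and $J_n$, and even the number of seminorms that are consulted, may be chosen after the bounded set is given.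

Three features of the example must be replaced for general Montel spaces.
\begin{itemize}
\item[(a)] \emph{Coordinates.} There is no basis, so we use a countable family of functionals. In the example the functional $f(x)=n^mx(n,j)$ satisfies, for any integer $c\ge1$, one of two alternatives. Either $n<c$, and $f$ is one of finitely many functionals; or $n\ge c$, and $f=c^{-1}h$ with $h(x)=(c/n)\,n^{m+1}x(n,j)$, so $|h|\le\|\cdot\|_{m+1}$. In both cases $f=\ell+c^{-1}h$ with $\ell$ in a finite set and $|h|\le\|\cdot\|_{m+1}$. Section~\ref{sec:good} finds such decompositions in every Montel space.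
\item[(b)] \emph{The parameter $\gamma$.} We need a code in $\omega^\omega$ whose initial segments carry finite information about these decompositions and which is related to $E$ in an analytic way. This is the scheme of Section~\ref{sec:schemes}.
\item[(c)] \emph{The depth $N$.} No uniform depth is available. We know only that the cut occurs somewhere along each branch, and K\"onig's lemma, applied after the cut in width, makes it uniform. For this every branch of the tree must come from a Montel space, and this is where analyticity is used (Section~\ref{sec:tree}).
\end{itemize}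

\section{Good tuples and decomposition of functionals}\label{sec:good}

Fix $E\in\mathrm{SF}$. By Lemma~\ref{lem:criterion}, $E$ is Montel if and only if for all $m$ and all constants $c_k$ the set $\{y\in E:p_k(y)<c_k\text{ for all }k>m\}$ is totally bounded for $p_m$. Since the constants are arbitrary, scaling lets us fix the accuracy once and for all, and we shall see that for a fixed accuracy finitely many of the constraints already suffice.

\begin{definition}\label{def:good}
Let $m\ge1$. An \emph{$m$-tuple} is a finite sequence $c=(c_{m+1},\dots,c_M)$ of positive integers with $M\ge m+1$. It is \emph{good for $E$} if there is a finite set $G\subseteq\omega$ such that every $j\in\omega$ with $p_k(d_j)<c_k$ for all $m<k\le M$ has some $g\in G$ with $p_m(d_j-d_g)\le\frac13$.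
\end{definition}

For a fixed $m$-tuple, goodness is a Borel condition on $E$, as there are only countably many finite sets $G$. An $m$-tuple that extends a good one is good, with the same $G$.

\begin{proposition}\label{prop:good}
A space $E\in\mathrm{SF}$ is Montel if and only if for every $m\ge1$ and every sequence $(c_k)_{k>m}$ of positive integers there is $M\ge m+1$ such that $(c_{m+1},\dots,c_M)$ is good for $E$.
\end{proposition}

\begin{proof}
Suppose that no $(c_{m+1},\dots,c_M)$ is good. For $M=m+1,m+2,\dots$ apply the failure of goodness with $G=\{j_{M'}:m<M'<M\}$ to find $j_M$ with $p_k(d_{j_M})<c_k$ for $m<k\le M$ and $p_m(d_{j_M}-d_{j_{M'}})>\frac13$ for $m<M'<M$. For $k>m$ we have $p_k(d_{j_M})<c_k$ as soon as $M\ge k$, and $p_k\le p_{m+1}$ for $k\le m$. So $\{d_{j_M}:M>m\}$ is bounded and not totally bounded for $p_m$, and $E$ is not Montel.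

Conversely, assume the condition. Let $H\subseteq E$ be bounded and nonempty, $m\ge1$, $\varepsilon>0$. Choose integers $c_k>\sup_Hp_k/\varepsilon$ for $k>m$, then $M$ such that $(c_{m+1},\dots,c_M)$ is good, with witness $G$. If $y\in\varepsilon^{-1}H$, then $p_k(y)<c_k$ for $m<k\le M$. By density there is $j$ with $p_k(d_j)<c_k$ for $m<k\le M$ and $p_m(y-d_j)<\frac13$, and then $p_m(y-d_g)<1$ for some $g\in G$. So $H$ is covered by the $p_m$-balls of radius $\varepsilon$ around the points $\varepsilon d_g$, $g\in G$, and $E$ is Montel by Lemma~\ref{lem:criterion}.
\end{proof}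

The space $X$ will consist of functions, and $x\in E$ will be represented by the values $f(x)$ of certain functionals. So goodness has to be turned into linear relations among functionals. This is a duality argument.

\begin{lemma}\label{lem:decomp}
If the $m$-tuple $(c_{m+1},\dots,c_M)$ is good for $E$, there is a finite set $L\subseteq K_m(E)$ such that every $f\in K_m(E)$ can be written as
\[
f=\ell+\sum_{k=m+1}^M\frac1{c_k}h_k\qquad\text{with }\ell\in L,\ h_k\in K_k(E).
\]
\end{lemma}

\begin{proof}
Let $G$ witness goodness. The vectors $(f(d_g))_{g\in G}$, $f\in K_m(E)$, form a bounded subset of $\mathbb R^G$. So there is a finite set $L\subseteq K_m(E)$ such that every $f\in K_m(E)$ has some $\ell\in L$ with $|f(d_g)-\ell(d_g)|\le\frac13$ for all $g\in G$. Fix such $f$ and $\ell$; then $|f-\ell|\le2p_m$.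

Let $y\in E$ satisfy $p_k(y)\le c_k$ for $m<k\le M$, and let $0<\theta<1$, $\delta>0$. Then $p_k(\theta y)<c_k$, so by density there is $j$ with $p_k(d_j)<c_k$ for $m<k\le M$ and $p_m(\theta y-d_j)<\delta$. Pick $g\in G$ with $p_m(d_j-d_g)\le\frac13$. Then
\[
|(f-\ell)(\theta y)|\le2p_m(\theta y-d_g)+|(f-\ell)(d_g)|\le2\bigl(\delta+\tfrac13\bigr)+\tfrac13=1+2\delta .
\]
Letting $\delta\to0$ and $\theta\to1$ gives $|(f-\ell)(y)|\le1$. By homogeneity,
\[
|(f-\ell)(y)|\le\max_{m<k\le M}p_k(y)/c_k\qquad(y\in E);
\]
if the right side vanishes, all multiples of $y$ satisfy the constraints, and so $(f-\ell)(y)=0$.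

On $E^{M-m}$ consider the seminorm $\Phi(y_{m+1},\dots,y_M)=\max_kp_k(y_k)/c_k$. The functional $(y,\dots,y)\mapsto(f-\ell)(y)$ on the diagonal is bounded by $\Phi$. By the Hahn--Banach theorem it extends to a functional on $E^{M-m}$ bounded by $\Phi$, which has the form $(y_k)_k\mapsto\sum_kg_k(y_k)$ with $g_k$ linear on $E$. Evaluating at vectors with one nonzero coordinate gives $|g_k|\le p_k/c_k$, and evaluating on the diagonal gives $\sum_kg_k=f-\ell$. Put $h_k=c_kg_k$.
\end{proof}

On a bounded set $H$ on which $p_k/c_k\le2^{-k}\varepsilon$ for $m<k\le M$, the lemma says that every $f\in K_m(E)$ is within $\varepsilon$ of one of finitely many functionals. This replaces ``all but finitely many coordinates are small''.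

\section{Schemes}\label{sec:schemes}

Let $E$ be Montel. For each $m$ list the good $m$-tuples as $c^{m,i}$, $i\ge m$; we think of $c^{m,i}$ as becoming available at stage $i$. Each of them gives a finitely valued map $f\mapsto\ell^{m,i}(f)$ and maps $f\mapsto h^{m,i}_k(f)$ from $K_m(E)$ to $K_k(E)$. The new functionals $h_k^{m,i}(f)$ will be coordinates of $X$ as well, so they must be decomposed in turn. At level $n$ we want to know about $f$ just enough to determine the values $\ell^{m,i}(f)$ for $i\le n$ and, recursively, the same information about each $h^{m,i}_k(f)$. To keep this finite, we declare that at level $n$ nothing is recorded about functionals in $K_m(E)$ with $m>n$; since $k>m$, the recursion then stops. A scheme is the pattern of finite sets and maps that results, with the space forgotten.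

\begin{definition}\label{def:scheme}
A \emph{scheme} consists of the following data.
\begin{itemize}
\item[(S1)] For $1\le m\le i$, an $m$-tuple $c^{m,i}=(c^{m,i}_{m+1},\dots,c^{m,i}_{M(m,i)})$. A triple $\sigma=(m,i,k)$ with $1\le m\le i$ and $m<k\le M(m,i)$ is a \emph{letter} with \emph{source} $m$, \emph{stage} $i$ and \emph{target} $k$. We put $c_\sigma=c^{m,i}_k$ and let $\Lambda(m,i)$ be the finite set of letters with source $m$ and stage $i$.
\item[(S2)] For $n\ge0$ and $m\ge1$, a finite nonempty initial segment $A^m_n$ of $\omega$, with $A^m_n=\{0\}$ if $m>n$.
\item[(S3)] For $n,m\ge1$, a map $\rho_n:A^m_n\to A^m_{n-1}$ (we suppress $m$). For $l\le n$ let $\rho_{n\to l}=\rho_{l+1}\circ\cdots\circ\rho_n:A^m_n\to A^m_l$, with $\rho_{n\to n}$ the identity.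
\item[(S4)] For each letter $\sigma=(m,i,k)$ and $n\ge i$, a map $\kappa^\sigma_n:A^m_n\to A^k_n$, such that $\rho_n\kappa^\sigma_n=\kappa^\sigma_{n-1}\rho_n$ whenever $i\le n-1$.
\end{itemize}
The scheme has \emph{property} (M) if for all $m\ge1$ and all positive integers $(c_k)_{k>m}$ there is $i\ge m$ with $c^{m,i}_k\ge c_k$ for all $m<k\le M(m,i)$.
\end{definition}

A \emph{word from $k$ to $m$} is a finite sequence of letters $w=\sigma_1\cdots\sigma_r$ such that $\sigma_1$ has source $k$, the target of each letter is the source of the next, and $\sigma_r$ has target $m$; the empty word $\emptyset$ counts as a word from $m$ to $m$. The word has \emph{stage at most $n$} if all its letters do. In this case put $\kappa^w_n=\kappa_n^{\sigma_r}\circ\cdots\circ\kappa_n^{\sigma_1}:A^k_n\to A^m_n$, the identity if $w=\emptyset$. Iterating the relation in (S4), first over the levels and then over the letters, gives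
\begin{equation}\label{eq:commute}
\rho_{n\to l}\,\kappa^w_n=\kappa^w_l\,\rho_{n\to l}\qquad\text{if $w$ has stage at most $l$ and }l\le n.
\end{equation}

\subsection*{Codes}
The \emph{level-$n$ part} of a scheme consists of the tuples $c^{m,i}$ with $i\le n$ and of the sets $A^m_l$ and maps $\rho_l$, $\kappa^\sigma_l$ with $l\le n$. It is a finite object, because for $m>l$ the set $A^m_l$ and the map $\rho_l$ on it are forced; the level-$0$ part carries no information. For each $n\ge1$ number the countably many possible level-$n$ parts injectively by elements of $\omega$. A scheme is \emph{coded} by the sequence $\alpha\in\omega^\omega$ in which $\alpha(n-1)$ is the number of its level-$n$ part. A sequence $\alpha$ is a code if and only if each $\alpha(n-1)$ is the number of a level-$n$ part and each of these parts extends the previous one. So the set of codes is closed in $\omega^\omega$, and $\alpha|n$ determines the level-$n$ part.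

\subsection*{Realizations}
We now say when a scheme describes a space $E$. To make this relation analytic, its witnesses must range over a Polish space that does not depend on $E$. We therefore record a functional on $E$ by the sequence of its values at the points $d_r(E)$.

\begin{definition}\label{def:real}
Let $E\in\mathrm{SF}$ and $\alpha\in\omega^\omega$. We write $\mathcal R(E,\alpha)$ if $\alpha$ codes a scheme and there are vectors $f^m_j=(f^m_j(r))_{r\in\omega}\in\mathbb R^\omega$ ($m\ge1$, $j\in\omega$), maps $\eta^\sigma:\omega\to\omega$ ($\sigma$ a letter) and surjections $\chi^m_n:\omega\to A^m_n$ ($m\ge1$, $n\in\omega$) with the following properties.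
\begin{itemize}
\item[(R1)] $p_m(\sum_r\lambda_rd_r(E))=\sup_j|\sum_r\lambda_rf^m_j(r)|$ for all $m$ and all finite rational sequences $\lambda$.
\item[(R2)] For $m\le i$, the vector $f^m_j-\sum_{\sigma=(m,i,k)\in\Lambda(m,i)}c_\sigma^{-1}f^k_{\eta^\sigma(j)}\in\mathbb R^\omega$ depends on $j$ only through $\chi^m_i(j)$.
\item[(R3)] $\chi^m_{n-1}=\rho_n\chi^m_n$ for $n\ge1$, and $\chi^k_n\eta^\sigma=\kappa^\sigma_n\chi^m_n$ for every letter $\sigma=(m,i,k)$ and $n\ge i$.
\item[(R4)] For every $m$, every $m$-tuple that is good for $E$ equals $c^{m,i}$ for some $i\ge m$.
\end{itemize}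
\end{definition}

Thus $\chi^m_n(j)$ is the information about the $j$th functional in $K_m(E)$ recorded at level $n$, and $\eta^\sigma(j)$ is the index of the corresponding $h_k$. What we shall really use is property (M). It cannot be put into Definition~\ref{def:real}, since it quantifies over the uncountably many sequences $(c_k)$. Condition (R4) has only countable quantifiers and implies (M) when $E$ is Montel.

\begin{lemma}\label{lem:analytic}
The relation $\mathcal R$ is an analytic subset of $\mathrm{SF}\times\omega^\omega$.
\end{lemma}

\begin{proof}
Let $\eta^\sigma$ be given for all triples $\sigma$ of positive integers, of which only the letters matter, and regard $\chi^m_n$ as an element of $\omega^\omega$. Then the witnesses range over a fixed Polish space $W$, a countable product of copies of $\mathbb R^\omega$ and $\omega^\omega$. It suffices to see that the conditions define a Borel subset of $\mathrm{SF}\times\omega^\omega\times W$. The set of codes is closed, and on it each item $c^{m,i}$, $A^m_n$, $\rho_n$, $\kappa^\sigma_n$ depends on finitely many entries of $\alpha$. Hence (R3) and the requirement that $\chi^m_n$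 have range exactly $A^m_n$ are Borel: they are countable quantifications over conditions that involve finitely many integers. Each instance of (R1) is an equation between two Borel functions with values in $[0,\infty]$. Condition (R2) says that for all $m\le i$ and $j,j',r$, either $\chi^m_i(j)\ne\chi^m_i(j')$ or the $r$th coordinates of the two vectors agree; on each of the countably many pieces where $c^{m,i}$ and the integers $\eta^\sigma(j),\eta^\sigma(j')$, $\sigma\in\Lambda(m,i)$, are fixed, the latter is a linear equation in finitely many real coordinates. Finally (R4) says that each of countably many tuples is either not good for $E$ or equal to some $c^{m,i}$.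
\end{proof}

\begin{lemma}\label{lem:functionals}
Suppose that witnesses for $\mathcal R(E,\alpha)$ are given. For each $m,j$ there is a unique element of $K_m(E)$, again denoted $f^m_j$, whose value at $d_r$ is $f^m_j(r)$ for all $r$. We have $p_m=\sup_j|f^m_j|$ on $E$. For $m\le i$ and $a\in A^m_i$ there is a linear functional $\ell^{m,i}_a$ on $E$ with
\begin{equation}\label{eq:R2}
f^m_j-\sum_{\sigma=(m,i,k)\in\Lambda(m,i)}\frac1{c_\sigma}f^k_{\eta^\sigma(j)}=\ell^{m,i}_{\chi^m_i(j)}\qquad(j\in\omega).
\end{equation}
\end{lemma}

\begin{proof}
Let $V$ be the $\mathbb Q$-linear span of $\{d_r\}$. By (R1), $|\sum\lambda_rf^m_j(r)|\le p_m(\sum\lambda_rd_r)$. Applied to the difference of two representations of the same vector, this shows that $\sum\lambda_rd_r\mapsto\sum\lambda_rf^m_j(r)$ is a well-defined $\mathbb Q$-linear map on $V$, bounded by $p_m$. It extends uniquely to a continuous additive map on $E$, which is $\mathbb R$-linear and bounded by $p_m$ by continuity. The functions $p_m$ and $\sup_j|f^m_j|$ agree on the dense set $V$ by (R1), and both are $1$-Lipschitz for $p_m$, so they agree on $E$. Continuous functionals that agree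 at all $d_r$ are equal, so by (R2) the left side of \eqref{eq:R2} depends only on $\chi^m_i(j)$ as a functional on $E$. As $\chi^m_i$ is onto, this defines $\ell^{m,i}_a$ for all $a\in A^m_i$.
\end{proof}

\begin{proposition}\label{prop:scheme}
Let $E\in\mathrm{Mon}$. There is $\alpha$ with $\mathcal R(E,\alpha)$, and every such $\alpha$ codes a scheme with property \emph{(M)}.
\end{proposition}

\begin{proof}
Let $\mathcal R(E,\alpha)$ hold, and let $m$ and $(c_k)_{k>m}$ be given. By Proposition~\ref{prop:good} some $(c_{m+1},\dots,c_M)$ is good for $E$, and by (R4) it equals some $c^{m,i}$. This is (M).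

For the existence, let $(c^{m,i})_{i\ge m}$ enumerate, with repetitions if needed, the countable set of good $m$-tuples, which is nonempty by Proposition~\ref{prop:good}. This gives (S1) and (R4). By Lemma~\ref{lem:decomp} choose maps $\ell^{m,i}:K_m(E)\to K_m(E)$ with finite range and, for each letter $\sigma=(m,i,k)$, a map $h^\sigma:K_m(E)\to K_k(E)$ such that
\begin{equation}\label{eq:decomp}
f=\ell^{m,i}(f)+\sum_{\sigma\in\Lambda(m,i)}\frac1{c_\sigma}h^\sigma(f)\qquad(f\in K_m(E),\ m\le i).
\end{equation}
For $|t|\le k$ the evaluation $\delta_t:y\mapsto y(t)$ on $E$ belongs to $K_k(E)$. Let $D_m\subseteq K_m(E)$ be the set of all $h^{\sigma_r}\circ\cdots\circ h^{\sigma_1}(\delta_t)$, where $\sigma_1\cdots\sigma_r$ is a word from some $k$ to $m$ and $t\in\mathbb Q\cap[-k,k]$. Then $D_m$ is countable, and $h^\sigma(D_m)\subseteq D_k$ for $\sigma=(m,i,k)$. The empty word shows that $D_m$ contains $\delta_t$ for all rational $t\in[-m,m]$, so $p_m=\sup_{f\in D_m}|f|$ on $E$.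

We define equivalence relations $\sim_n$ on each $D_m$. If $m>n$, in particular if $n=0$, then $\sim_n$ has one class. For $m\le n$ we use induction on $n$ and, for fixed $n$, downward induction on $m=n,n-1,\dots,1$: we let $f\sim_nf'$ if
\begin{itemize}
\item $f\sim_{n-1}f'$,
\item $\ell^{m,i}(f)=\ell^{m,i}(f')$ for all $i$ with $m\le i\le n$, and
\item $h^\sigma(f)\sim_nh^\sigma(f')$ for all letters $\sigma$ with source $m$ and stage at most $n$.
\end{itemize}
The last clause refers to $\sim_n$ on sets $D_k$ with $k>m$, which is already defined. The $\sim_n$-class of $f$ is determined by finitely many items, each with finitely many possible values by induction, so $\sim_n$ has finitely many classes on $D_m$. Number them by an initial segment $A^m_n$ of $\omega$. Since $\sim_n$ refines $\sim_{n-1}$, sending a $\sim_n$-class to the $\sim_{n-1}$-class containing it defines $\rho_n$. By the third clause, $h^\sigma$ induces a map $\kappa^\sigma_n$ on $\sim_n$-classes when the stage of $\sigma$ is at most $n$. If it is at most $n-1$, both $\rho_n\kappa^\sigma_n$ and $\kappa^\sigma_{n-1}\rho_n$ send the $\sim_n$-class of $f$ to the $\sim_{n-1}$-class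 of $h^\sigma(f)$. So we have a scheme; let $\alpha$ be its code.

Enumerate $D_m=\{f^m_j:j\in\omega\}$, with repetitions if $D_m$ is finite, and put $f^m_j(r)=f^m_j(d_r)$. Let $\chi^m_n(j)$ be the number of the $\sim_n$-class of $f^m_j$, and for $\sigma=(m,i,k)$ let $\eta^\sigma(j)$ be an index with $f^k_{\eta^\sigma(j)}=h^\sigma(f^m_j)$. Then (R1) holds because $D_m$ norms $p_m$, and (R3) restates the definitions of $\rho_n$ and $\kappa^\sigma_n$. By \eqref{eq:decomp} the vector in (R2) is the sequence of values of $\ell^{m,i}(f^m_j)$ at the points $d_r$, and by the second clause (with $n=i$) it depends only on the $\sim_i$-class of $f^m_j$.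
\end{proof}

\section{The tree of an analytic family and its points}\label{sec:tree}

From now on $\mathbb B\subseteq\mathrm{Mon}$ is analytic and nonempty; for $\mathbb B=\emptyset$ Theorem~\ref{thm:A} holds with $X=\{0\}$. The set
\[
\mathcal A=\{\alpha\in\omega^\omega:\mathcal R(E,\alpha)\text{ for some }E\in\mathbb B\}
\]
is the projection of $(\mathbb B\times\omega^\omega)\cap\mathcal R$, hence analytic by Lemma~\ref{lem:analytic}. By Proposition~\ref{prop:scheme} it is nonempty, and all its elements code schemes with property (M).

The tree of initial segments of elements of $\mathcal A$ is not suitable, because its branches are the points of the closure of $\mathcal A$, and (M) does not pass to limits. For example, let all $A^m_n$ be $\{0\}$, let $c^{1,i}=(1)$ for $i\le N$, and let $c^{m,i}=(i)$ otherwise. These schemes have (M), and their limit as $N\to\infty$, in which $c^{1,i}=(1)$ for all $i$, does not. The remedy is to carry along a witness for membership in $\mathcal A$. Let $C\subseteq\omega^\omega\times\omega^\omega$ be closed with first projection $\mathcal A$, fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$,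 and let
\[
\Gamma=\bigl\{(\langle\alpha(n),\beta(n)\rangle)_{n\in\omega}:(\alpha,\beta)\in C\bigr\},\qquad T=\{\gamma|n:\gamma\in\Gamma,\ n\in\omega\}.
\]
If $\gamma(n)=\langle\alpha(n),\beta(n)\rangle$ for all $n$, we say that $\gamma$ \emph{lies over} $\alpha$. Coordinatewise pairing is a homeomorphism of $\omega^\omega\times\omega^\omega$ onto $\omega^\omega$, so $\Gamma$ is closed, and $\gamma|n$ determines $\alpha|n$. We record the consequences.
\begin{itemize}
\item[(T1)] The branches of $T$ are the elements of $\Gamma$; each lies over a unique $\alpha\in\mathcal A$ and so carries a scheme with property (M).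
\item[(T2)] Over every $\alpha\in\mathcal A$ lies some $\gamma\in\Gamma$.
\item[(T3)] Every $s\in T$ carries a level-$|s|$ part of a scheme, namely that of any $\gamma\in\Gamma$ extending $s$, and for $l\le|s|$ the part carried by $s|l$ is its restriction to level $l$.
\end{itemize}
In particular, for $s\in T$ and $m\le i\le|s|$, the set $\Lambda(m,i)$ and the numbers $c_\sigma$, $\sigma\in\Lambda(m,i)$, make sense at $s$ and depend only on $s|i$.

\subsection*{Points}
To each node $s$ we must attach a finite set of coordinates, like the blocks of Section~\ref{sec:model}. The first guess is the sets $A^m_{|s|}$: given a realization, choose for each $a\in A^m_n$ a representative $f^m_j$ with $\chi^m_n(j)=a$. But \eqref{eq:R2} relates $f^m_j$ to the specific functional $f^k_{\eta^\sigma(j)}$, whereas the representative chosen for $\kappa^\sigma_n(a)$ merely has the same class. So a coordinate must remember its history: a class from which a representative is chosen, and the word along which the maps $\eta^\sigma$ are then applied.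

\begin{definition}\label{def:points}
Let $s\in T$, $n=|s|$, $m\ge1$, and take all data at $s$. Let $P^m_s$ be the set of triples $\zeta=(k,a,w)$ with $k\ge1$, $a\in A^k_n$ and $w$ a word from $k$ to $m$ of stage at most $n$. Put $\mathrm{ev}(\zeta)=\kappa^w_n(a)\in A^m_n$. If $\sigma=(m,i,m')$ is a letter with $i\le n$, put $\zeta\sigma=(k,a,w\sigma)\in P^{m'}_s$.
\end{definition}

The set $P^m_s$ is finite, since sources strictly increase along a word, so that $k\le m$, the word has at most $m-1$ letters, and all entries of its letters are at most $\max(m,n)$. A point $\zeta$ determines its $m$, so the sets $P^m_s$, $m\ge1$, are disjoint.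

We also need to project points from $s$ to $s|l$. Letters of stage greater than $l$ have no meaning at $s|l$. We therefore evaluate the word up to its last such letter, keep only the resulting class at level $l$, and retain the rest of the word.

\begin{definition}\label{def:proj}
Let $\zeta=(k,a,w)\in P^m_s$ and $l\le n=|s|$. Write $w=uv$, where $v$ is the longest final segment of $w$ of stage at most $l$, and let $k'$ be such that $u$ is a word from $k$ to $k'$ and $v$ a word from $k'$ to $m$. Put
\[
\pi_l\zeta=\bigl(k',\,\rho_{n\to l}\kappa^u_n(a),\,v\bigr)\in P^m_{s|l}.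
\]
\end{definition}

For instance, let $n=5$, $a\in A^1_5$ and $w=\sigma_1\sigma_2\sigma_3$ with $\sigma_1=(1,3,2)$, $\sigma_2=(2,5,3)$, $\sigma_3=(3,3,4)$. Then $\zeta=(1,a,w)\in P^4_s$, and $\pi_4\zeta=(3,\rho_5\kappa_5^{\sigma_1\sigma_2}(a),\sigma_3)$: the letter $\sigma_1$ is absorbed although its stage is below $4$, because it precedes $\sigma_2$. Further $\pi_2\zeta=(4,0,\emptyset)$. In general $\pi_{|s|}$ is the identity on $P^m_s$.

\begin{lemma}\label{lem:proj}
Let $s\in T$, $n=|s|$, $\zeta\in P^m_s$ and $l'\le l\le n$.
\begin{itemize}
\item[(a)] $\mathrm{ev}(\pi_l\zeta)=\rho_{n\to l}\,\mathrm{ev}(\zeta)$.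
\item[(b)] $\pi_{l'}\pi_l\zeta=\pi_{l'}\zeta$.
\item[(c)] If $\sigma$ is a letter with source $m$ and stage at most $l$, then $\pi_l(\zeta\sigma)=(\pi_l\zeta)\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\zeta=(k,a,w)$ and $w=uv$ as in Definition~\ref{def:proj}.

(a) As $v$ has stage at most $l$, \eqref{eq:commute} gives $\mathrm{ev}(\pi_l\zeta)=\kappa^v_l\rho_{n\to l}\kappa^u_n(a)=\rho_{n\to l}\kappa^v_n\kappa^u_n(a)=\rho_{n\to l}\kappa^w_n(a)$.

(b) Let $v'$ be the longest final segment of $w$ of stage at most $l'$. It has stage at most $l$, so it is a final segment of $v$, and the longest one of stage at most $l'$. Write $v=u'v'$, so that $w=(uu')v'$. Then $\pi_{l'}\pi_l\zeta$ and $\pi_{l'}\zeta$ have the same third entry $v'$, and the same first entry, which is $m$ if $v'$ is empty and the source of its first letter otherwise. As $u'$ has stage at most $l$, \eqref{eq:commute} shows that the middle entries agree: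
\[
\rho_{l\to l'}\kappa^{u'}_l\rho_{n\to l}\kappa^u_n(a)=\rho_{l\to l'}\rho_{n\to l}\kappa^{u'}_n\kappa^u_n(a)=\rho_{n\to l'}\kappa^{uu'}_n(a).
\]

(c) The longest final segment of $w\sigma$ of stage at most $l$ is $v\sigma$, and $w\sigma=u(v\sigma)$ with the same $u$.
\end{proof}

\section{The space $X$ is Montel}\label{sec:X}

Let $I$ be the countable set of pairs $(s,\zeta)$ with $s\in T$ and $\zeta\in P^m_s$ for some $m\ge1$. For $U:I\to\mathbb R$, $\zeta\in P^m_s$ and $m\le i\le|s|$ put
\[
G_iU(s,\zeta)=U(s,\zeta)-\sum_{\sigma\in\Lambda(m,i)}\frac1{c_\sigma}\,U(s,\zeta\sigma).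
\]
If $U(s,\zeta)$ stands for $f(x)$, then $G_iU(s,\zeta)$ stands for the value at $x$ of the finitely valued part $\ell^{m,i}(f)$, which is decided at level $i$. We impose this as a linear relation:
\begin{equation}\label{eq:rel}
G_iU(s,\zeta)=G_iU(s|i,\pi_i\zeta)\qquad(s\in T,\ \zeta\in P^m_s,\ m\le i\le|s|).
\end{equation}
The relation ties the values at $s|i$ to the values at all extensions of $s|i$. A function representing $x$ along a branch can therefore no longer be extended by zero off the branch. It will instead repeat the values at the node where $s$ leaves the branch, and so the branching seminorms now penalize differences of values.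

\begin{definition}\label{def:X}
For $U:I\to\mathbb R$, $m,\nu\ge1$ and $n\in\omega$ put
\begin{align*}
q_m(U)&=\sup\{|U(s,\zeta)|:s\in T,\ \zeta\in P^m_s\},\\
b_{m,n,\nu}(U)&=\sup\{s(n)^\nu\,|U(s,\zeta)-U(s|n,\pi_n\zeta)|:s\in T,\ |s|>n,\ \zeta\in P^m_s\}.
\end{align*}
Let $X$ be the vector space of all $U$ that satisfy \eqref{eq:rel} and for which all $q_m(U)$ and $b_{m,n,\nu}(U)$ are finite, with the topology defined by these countably many seminorms.
\end{definition}

\begin{lemma}\label{lem:frechet}
$X$ is a Fr\'echet space.
\end{lemma}

\begin{proof}
The $q_m$ separate points. Let $(U_j)$ be a Cauchy sequence in $X$. Being Cauchy for the $q_m$, it converges pointwise to some $U:I\to\mathbb R$. Each instance of \eqref{eq:rel} is a linear equation in finitely many values, so $U$ satisfies \eqref{eq:rel}. Let $q$ be any of the seminorms. It is a supremum of absolute values of finite linear combinations of values, hence lower semicontinuous under pointwise convergence. So $q(U-U_j)\le\liminf_{j'}q(U_{j'}-U_j)$, and the right side is finite and tends to $0$ as $j\to\infty$. Thus $U\in X$ and $U_j\to U$ in $X$.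
\end{proof}

\begin{proposition}\label{prop:montel}
$X$ is a separable Montel space.
\end{proposition}

\begin{proof}
Let $H\subseteq X$ be bounded, say $q_m\le C_m$ and $b_{m,n,\nu}\le C_{m,n,\nu}$ on $H$. By Lemmas~\ref{lem:criterion}, \ref{lem:separable} and \ref{lem:frechet} it suffices to show that $H$ is totally bounded for each seminorm.

\emph{Step 1: the seminorm $q_m$.} Fix $m$ and $\varepsilon>0$. Choose positive integers $c_k\ge2^kC_k/\varepsilon$ for $k>m$ and $J_n\ge C_{m,n,1}/\varepsilon$ for $n\in\omega$. Call $s\in T$ \emph{settled} if for some $i$ with $m\le i\le|s|$ the tuple $c^{m,i}$ at $s$ satisfies $c^{m,i}_k\ge c_k$ for all $m<k\le M(m,i)$. By (T3), extensions of settled nodes are settled. Let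
\[
S=\{s\in T:s\text{ is not settled and }s(n)\le J_n\text{ for all }n<|s|\}.
\]
Then $S$ is a tree, it contains the empty sequence, and each of its nodes has finitely many immediate successors. A branch $\gamma$ of $S$ would be a branch of $T$; by (T1) and (M) some $\gamma|i$ would be settled, which is impossible. By K\"onig's lemma $S$ is finite. Hence $S^+=\{s{}^\frown j\in T:s\in S,\ j\le J_{|s|}\}$ is finite, and so is $Q=\{(t,\xi):t\in S\cup S^+,\ \xi\in P^m_t\}$.

We claim that for every $s\in T$ and $\zeta\in P^m_s$ there is $(t,\xi)\in Q$ with $|U(s,\zeta)-U(t,\xi)|\le2\varepsilon$ for all $U\in H$. Let $n\le|s|$ be maximal with $s|n\in S$. If $n=|s|$, take $(s,\zeta)$ itself. If $n<|s|$ and $s(n)>J_n$, take $(s|n,\pi_n\zeta)$, for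
\[
|U(s,\zeta)-U(s|n,\pi_n\zeta)|\le C_{m,n,1}/s(n)\le\varepsilon .
\]
Finally let $n<|s|$ and $s(n)\le J_n$. Put $i=n+1$, $t=s|i\in S^+$ and $\xi=\pi_i\zeta$. The node $t$ satisfies all the bounds $t(n')\le J_{n'}$ and is not in $S$, so it is settled. The stage that settles it is $i$, since $s|n$ is not settled. So $m\le i$ and $c_\sigma\ge c_k$ for all $\sigma=(m,i,k)\in\Lambda(m,i)$. By \eqref{eq:rel}, $G_iU(s,\zeta)=G_iU(t,\xi)$, and therefore
\[
|U(s,\zeta)-U(t,\xi)|\le\sum_{\sigma\in\Lambda(m,i)}\frac{|U(s,\zeta\sigma)|+|U(t,\xi\sigma)|}{c_\sigma}\le\sum_{k>m}\frac{2C_k}{c_k}\le2\varepsilon\sum_{k>m}2^{-k}\le2\varepsilon .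
\]
This proves the claim. If $U,V\in H$ differ by at most $\varepsilon$ at every point of $Q$, the claim gives $q_m(U-V)\le2\varepsilon+\varepsilon+2\varepsilon=5\varepsilon$. The evaluations at the points of $Q$ are bounded by $C_m$ on $H$, so Lemma~\ref{lem:finite} applies.

\emph{Step 2: the seminorm $b_{m,n,\nu}$.} Let $U,V\in H$, $J\ge1$, and consider a term of the supremum that defines $b_{m,n,\nu}(U-V)$. If $s(n)\le J$, it is at most $2J^\nu q_m(U-V)$. If $s(n)>J$, then $s(n)^\nu\le s(n)^{\nu+1}/J$, so it is at most $b_{m,n,\nu+1}(U-V)/J\le2C_{m,n,\nu+1}/J$. Given $\delta>0$, choose $J$ with $2C_{m,n,\nu+1}/J\le\delta$. By Step~1, $H$ is a finite union of sets of $q_m$-diameter at most $\delta/(2J^\nu)$, and these have $b_{m,n,\nu}$-diameter at most $\delta$.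
\end{proof}

\section{Embedding the members of the family}\label{sec:embedding}

\begin{proposition}\label{prop:embed}
For every $E\in\mathbb B$ there are $\gamma\in\Gamma$ and a linear map $x\mapsto U_x$ from $E$ to $X$ such that, for all $x\in E$, $m,\nu\ge1$ and $l\in\omega$,
\[
q_m(U_x)=p_m(x),\qquad b_{m,l,\nu}(U_x)\le2\gamma(l)^\nu p_m(x).
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:scheme} choose $\alpha$ with $\mathcal R(E,\alpha)$. Then $\alpha\in\mathcal A$, and by (T2) some $\gamma\in\Gamma$ lies over $\alpha$; the node $\gamma|n$ carries the level-$n$ part of the scheme coded by $\alpha$. Fix witnesses $f^m_j,\eta^\sigma,\chi^m_n$, with $f^m_j\in K_m(E)$ and $\ell^{m,i}_a$ as in Lemma~\ref{lem:functionals}.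

\emph{The map.} For $a\in A^k_n$ choose a representative $j^k_n(a)\in\omega$ with $\chi^k_n(j^k_n(a))=a$. For a word $w=\sigma_1\cdots\sigma_r$ let $\eta^w=\eta^{\sigma_r}\circ\cdots\circ\eta^{\sigma_1}$, and for $\xi=(k,a,w)\in P^m_{\gamma|n}$ let $e_n(\xi)=\eta^w(j^k_n(a))$. Since $w$ has stage at most $n$, (R3) applied letter by letter gives $\chi^m_n\eta^w=\kappa^w_n\chi^k_n$. Hence
\begin{equation}\label{eq:e}
\chi^m_n(e_n(\xi))=\mathrm{ev}(\xi),\qquad e_n(\xi\sigma)=\eta^\sigma(e_n(\xi))
\end{equation}
for every letter $\sigma$ with source $m$ and stage at most $n$. For $s\in T$ let $|s\wedge\gamma|$ be the largest $n\le|s|$ with $s|n=\gamma|n$. For $x\in E$ and $\zeta\in P^m_s$ define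
\[
U_x(s,\zeta)=f^m_{e_n(\pi_n\zeta)}(x),\qquad n=|s\wedge\gamma|,
\]
which makes sense because $\pi_n\zeta\in P^m_{s|n}=P^m_{\gamma|n}$. This is linear in $x$, and $q_m(U_x)\le p_m(x)$. Nothing new happens after $s$ has left $\gamma$:
\begin{equation}\label{eq:const}
U_x(s,\zeta)=U_x(s|l,\pi_l\zeta)\qquad\text{if }|s\wedge\gamma|\le l\le|s|.
\end{equation}
Indeed, with $n=|s\wedge\gamma|$ we have $|(s|l)\wedge\gamma|=n$, and $\pi_n\pi_l\zeta=\pi_n\zeta$ by Lemma~\ref{lem:proj}(b).

\emph{The relation \eqref{eq:rel}.} Let $\zeta\in P^m_s$, $m\le i\le|s|$ and $n=|s\wedge\gamma|$.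

Suppose first that $n<i$. By \eqref{eq:const} with $l=i$, $U_x(s,\zeta)=U_x(s|i,\pi_i\zeta)$. For $\sigma\in\Lambda(m,i)$, \eqref{eq:const} and Lemma~\ref{lem:proj}(c) give $U_x(s,\zeta\sigma)=U_x(s|i,\pi_i(\zeta\sigma))=U_x(s|i,(\pi_i\zeta)\sigma)$. As $\Lambda(m,i)$ and the $c_\sigma$ are the same at $s$ and at $s|i$, the two sides of \eqref{eq:rel} agree term by term.

Suppose now that $n\ge i$. Then $s|i=\gamma|i$, so $\Lambda(m,i)$ and the $c_\sigma$ at $s$ are those of $\alpha$. Put $e=e_n(\pi_n\zeta)$. For $\sigma=(m,i,k)\in\Lambda(m,i)$, Lemma~\ref{lem:proj}(c) and \eqref{eq:e} give $e_n(\pi_n(\zeta\sigma))=e_n((\pi_n\zeta)\sigma)=\eta^\sigma(e)$, that is, $U_x(s,\zeta\sigma)=f^k_{\eta^\sigma(e)}(x)$. By \eqref{eq:R2}, $G_iU_x(s,\zeta)=\ell^{m,i}_a(x)$ with $a=\chi^m_i(e)$. By (R3), \eqref{eq:e} and Lemma~\ref{lem:proj}(a),(b),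
\[
a=\rho_{n\to i}\chi^m_n(e)=\rho_{n\to i}\,\mathrm{ev}(\pi_n\zeta)=\mathrm{ev}(\pi_i\pi_n\zeta)=\mathrm{ev}(\pi_i\zeta).
\]
So $G_iU_x(s,\zeta)=\ell^{m,i}_{\mathrm{ev}(\pi_i\zeta)}(x)$. This formula also applies to the pair $(s|i,\pi_i\zeta)$, for which $|(s|i)\wedge\gamma|=i$, and gives the same value because $\pi_i\pi_i\zeta=\pi_i\zeta$.

\emph{The branching seminorms.} Let $|s|>l$ and $\zeta\in P^m_s$. If $|s\wedge\gamma|\le l$, then $U_x(s,\zeta)-U_x(s|l,\pi_l\zeta)=0$ by \eqref{eq:const}. Otherwise $s(l)=\gamma(l)$, and the difference is at most $2p_m(x)$ in absolute value. This gives the bound for $b_{m,l,\nu}(U_x)$, and shows that $U_x\in X$.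

\emph{The lower bound.} Only representatives and their images under the $\eta^w$ occur as coordinates, so we must check that they still norm $p_m$. Let $x\in E$, $j\in\omega$, $\varepsilon>0$. By property (M) there is $i\ge m$ with $c_\sigma\ge2^kp_k(x)/\varepsilon$ for all $\sigma=(m,i,k)\in\Lambda(m,i)$. Let $a=\chi^m_i(j)$ and $j'=j^m_i(a)$. Then $\chi^m_i(j')=\chi^m_i(j)$, so subtracting the instances of \eqref{eq:R2} for $j$ and $j'$ gives
\[
|f^m_j(x)-f^m_{j'}(x)|\le\sum_{\sigma=(m,i,k)\in\Lambda(m,i)}\frac{2p_k(x)}{c_\sigma}\le2\varepsilon .
\]
Now $(m,a,\emptyset)\in P^m_{\gamma|i}$ and $U_x(\gamma|i,(m,a,\emptyset))=f^m_{j'}(x)$. Hence $q_m(U_x)\ge|f^m_j(x)|-2\varepsilon$. As $j$ and $\varepsilon$ are arbitrary and $p_m=\sup_j|f^m_j|$, we get $q_m(U_x)\ge p_m(x)$.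
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ is a separable Montel Fr\'echet space by Lemma~\ref{lem:frechet} and Proposition~\ref{prop:montel}. For $E\in\mathbb B$ the map $x\mapsto U_x$ of Proposition~\ref{prop:embed} is continuous, and $p_m(x)=q_m(U_x)$ shows that it is injective with continuous inverse on its range. So it is an isomorphism of $E$ onto a subspace of $X$. By the universality of $C(\mathbb R)$, $X$ is isomorphic to an element of $\mathrm{SF}$, as the definition of strong boundedness requires.
\end{proof}

The Montel property of the members of $\mathbb B$ entered only through Proposition~\ref{prop:scheme}, and (M) was then used twice, for the finiteness of $S$ and for the lower bound. Analyticity entered only through the closed set $\Gamma$, that is, through (T1).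

\section{The rank and families with a common Montel superspace}\label{sec:rank}

Let $R$ be a tree on $\omega$ and $s\in R$. If no branch of $R$ passes through $s$, the rank of $s$ is defined by well-founded recursion as $\mathrm{rk}_R(s)=\sup\{\mathrm{rk}_R(s{}^\frown j)+1:s{}^\frown j\in R\}$, a countable ordinal, equal to $0$ at terminal nodes. By the rank of a nonempty well-founded tree we mean the rank of its root $\emptyset$. The trees on $\omega$ form a closed subset of the compact metrizable space $2^{\omega^{<\omega}}$. The \emph{boundedness theorem} \cite[Section 31]{Kechris} states that the ranks of the members of an analytic set of well-founded trees on $\omega$ are bounded below $\omega_1$.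

\begin{definition}\label{def:rank}
For $E\in\mathrm{SF}$ let $\mathrm{Bad}(E)$ consist of the empty sequence, the sequences $(m)$ with $m\ge1$, and the sequences $(m,c_{m+1},\dots,c_M)$ such that $m\ge1$ and $(c_{m+1},\dots,c_M)$ is an $m$-tuple that is not good for $E$. For $E\in\mathrm{Mon}$ let $\mathrm{rk}(E)$ be the rank of $\mathrm{Bad}(E)$.
\end{definition}

The set $\mathrm{Bad}(E)$ is a tree because extensions of good tuples are good. A branch of it is a sequence $(m,c_{m+1},c_{m+2},\dots)$ such that no tuple $(c_{m+1},\dots,c_M)$ is good, so Proposition~\ref{prop:good} says that \emph{$E$ is Montel if and only if $\mathrm{Bad}(E)$ is well-founded}. In particular $\mathrm{rk}(E)$ is defined and countable for $E\in\mathrm{Mon}$. The map $E\mapsto\mathrm{Bad}(E)$ is Borel, since each set $\{E:s\in\mathrm{Bad}(E)\}$ is Borel. The rank is defined from the seminorms $p_m$ and the points $d_r(E)$; we do not claim that it is an isomorphic invariant.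

\begin{example}\label{ex:rank}
The rank measures how the number of constraints needed in Proposition~\ref{prop:good} depends on the constants. Suppose that $k>m$ and $\{y\in E:p_k(y)\le1\}$ is totally bounded for $p_m$. Then every $m$-tuple with $M\ge k$ is good: cover $\{d_j:p_k(d_j)<c_k\}$ by finitely many of its subsets of $p_m$-diameter at most $\frac13$ and take one index from each nonempty one. So the nodes of $\mathrm{Bad}(E)$ that start with $m$ have length at most $k-m$, and $(m)$ has rank at most $k-m-1$. If $E$ is finite-dimensional, $k=m+1$ works for all $m$, because a $p_m$-bounded set is bounded in the finite-dimensional normed space $E/\ker p_m$; hence $\mathrm{rk}(E)=1$. If $E$ is a Schwartz space, every node $(m)$ has finite rank and $\mathrm{rk}(E)\le\omega$.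
\end{example}

\begin{lemma}\label{lem:emb}
For $X\in\mathrm{SF}$ the set $\mathbb A_X$ of all $E\in\mathrm{SF}$ that are isomorphic to a subspace of $X$ is analytic. If $X$ is Montel, then $\mathbb A_X\subseteq\mathrm{Mon}$.
\end{lemma}

\begin{proof}
We claim that $E\in\mathbb A_X$ if and only if there is $(z_r)_r\in X^\omega$ such that for every $m\ge1$ there are integers $k,N\ge1$ with
\[
p_m\Bigl(\sum_r\lambda_rd_r(E)\Bigr)\le Np_k\Bigl(\sum_r\lambda_rz_r\Bigr)\quad\text{and}\quad p_m\Bigl(\sum_r\lambda_rz_r\Bigr)\le Np_k\Bigl(\sum_r\lambda_rd_r(E)\Bigr)
\]
for all finite rational sequences $\lambda$. If $\Psi:E\to X$ is an isomorphic embedding, take $z_r=\Psi(d_r)$; the two inequalities express the continuity of $\Psi^{-1}$ and of $\Psi$, and the same $k,N$ serve for both because the $p_k$ increase. Conversely, by the second inequality $\sum\lambda_rd_r\mapsto\sum\lambda_rz_r$ is a well-defined, $\mathbb Q$-linear, uniformly continuous map on the rational span of $\{d_r\}$. It extends to a continuous additive map $\Psi:E\to X$, which is $\mathbb R$-linear by continuity, and the first inequality extends to $p_m(y)\le Np_k(\Psi y)$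 for $y\in E$. So $\Psi$ is an isomorphic embedding. The condition on $(E,(z_r)_r)$ is Borel and $X^\omega$ is Polish, so $\mathbb A_X$ is analytic. If $X$ is Montel, the members of $\mathbb A_X$ are isomorphic to closed subspaces of $X$, hence Montel.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i)$\Rightarrow$(ii). Replace the space in (i) by an isomorphic $X\in\mathrm{SF}$ and take $\mathbb A=\mathbb A_X$ from Lemma~\ref{lem:emb}.

(ii)$\Rightarrow$(iv). The image of $\mathbb A$ under the Borel map $E\mapsto\mathrm{Bad}(E)$ is an analytic set of well-founded trees, so the boundedness theorem applies.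

(iv)$\Rightarrow$(iii). For $\xi<\omega_1$ and $s\in\omega^{<\omega}$ let $W_{s,\xi}$ be the set of trees $R$ such that either $s\notin R$, or no branch of $R$ passes through $s$ and $\mathrm{rk}_R(s)\le\xi$. Let $s\in R$. No branch passes through $s$ if and only if none passes through any $s{}^\frown j\in R$, and then $\mathrm{rk}_R(s)\le\xi$ means that $\mathrm{rk}_R(s{}^\frown j)<\xi$ for all $s{}^\frown j\in R$. Therefore
\[
W_{s,\xi}=\{R:s\notin R\}\cup\bigcap_{j\in\omega}\Bigl(\{R:s{}^\frown j\notin R\}\cup\bigcup_{\eta<\xi}W_{s{}^\frown j,\eta}\Bigr).
\]
The union over $\eta$ is countable, so by induction on $\xi$, for all $s$ at once, the sets $W_{s,\xi}$ are Borel. Take $\xi<\omega_1$ with $\mathrm{rk}(E)\le\xi$ for all $E\in\mathbb B$. The set $\mathbb A=\{E\in\mathrm{SF}:\mathrm{Bad}(E)\in W_{\emptyset,\xi}\}$ is Borel and contains $\mathbb B$. For $E\in\mathbb A$ the tree $\mathrm{Bad}(E)$ contains $\emptyset$ and is therefore well-founded, so $\mathbb A\subseteq\mathrm{Mon}$.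

(iii)$\Rightarrow$(i). Apply Theorem~\ref{thm:A} to $\mathbb A$.
\end{proof}

\begin{remark}\label{rem:coanalytic}
Since $\mathrm{Mon}$ is complete coanalytic, it is not analytic, so (ii) fails for $\mathbb B=\mathrm{Mon}$. The failure of (i) recovers the nonexistence of a universal separable Montel space, and the failure of (iv) says that the ranks of Montel spaces are unbounded in $\omega_1$. Thus ``Borel'' in the strong boundedness of $\mathrm{Mon}$ can be weakened to ``analytic'' but not to ``coanalytic''.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:schwartz}]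
The Schwartz property does not depend on the increasing defining sequence. Indeed, let it hold for $(q_m)$, let $(q'_m)$ be another such sequence and fix $m'$. Choose $m,N$ with $q'_{m'}\le Nq_m$, then $k$ as in the definition, then $k'>m'$ and $N'$ with $q_k\le N'q'_{k'}$. The set $\{q'_{k'}\le1\}\subseteq N'\{q_k\le1\}$ is totally bounded for $q_m$, hence for $q'_{m'}$. So the property is invariant under isomorphisms.

A bounded set lies in a multiple of $\{q_k\le1\}$ for every $k$, so in a Fr\'echet--Schwartz space it is totally bounded for every $q_m$. Such a space is therefore Montel by Lemma~\ref{lem:criterion}, separable by Lemma~\ref{lem:separable}, and isomorphic to an element of $\mathbb B=\{E\in\mathrm{SF}:E\text{ is Schwartz}\}\subseteq\mathrm{Mon}$. We claim that $E\in\mathbb B$ if and only if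
\[
\forall m\ \exists k>m\ \forall\varepsilon\in\mathbb Q_{>0}\ \exists G\subseteq\omega\text{ finite }\ \forall j\ \bigl[\,p_k(d_j)<1\Rightarrow\exists g\in G:\ p_m(d_j-d_g)\le\varepsilon\,\bigr].
\]
If $\{y\in E:p_k(y)\le1\}$ is totally bounded for $p_m$, cover $\{d_j:p_k(d_j)<1\}$ by finitely many of its subsets of $p_m$-diameter at most $\varepsilon$ and let $G$ contain one index from each nonempty one. Conversely, let $G$ be as displayed and $p_k(y)\le1$. For $\theta<1$ close to $1$, density applied to $\theta y$ gives $j$ with $p_k(d_j)<1$ and $p_k(y-d_j)\le\varepsilon$; then $p_m(y-d_g)\le2\varepsilon$ for some $g\in G$. The displayed condition is Borel, so Theorem~\ref{thm:A} applies to $\mathbb B$.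
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCF}
Bruno de Mendon\c{c}a Braga, Willian Hans Goes Corr\^ea, Valentin Ferenczi,
\emph{Descriptive set theory of separable Fr\'echet spaces},
arXiv:2508.09368 (2025).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.

\end{thebibliography}
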